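# The regularity of the stationary density of an SDE driven by fractional Brownian motion

## 1. Fractional noise, invariant distributions and Hölder classes

Throughout, $d\ge1$, $|\cdot|$ is the Euclidean norm of a vector or the operator norm of a matrix, and $x_+^a$ means $x^a$ for $x>0$ and $0$ for $x\le 0$ (for every real exponent $a$, also negative or zero).

**Definition 1 (fractional Brownian motion).** Let $H\in(0,1)$. A $d$-dimensional two-sided fractional Brownian motion $B=B^H$ is a continuous centered Gaussian process $(B_t)_{t\in\mathbb R}$ in $\mathbb R^d$ with $B_0=0$, independent coordinates, and $\mathbb E|B^i_t-B^i_s|^2=|t-s|^{2H}$ for each coordinate.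

It is self-similar: $(B_{ct})_t$ has the law of $(c^HB_t)_t$ for $c>0$. The Mandelbrot–Van Ness representation writes it through a two-sided Brownian motion $W$: for $t\ge0$,
$$B_t=c_H\int_{-\infty}^0\big[(t-s)^{H-1/2}-(-s)^{H-1/2}\big]dW_s+c_H\int_0^t(t-s)^{H-1/2}dW_s, \tag{1}$$
and the constant $c_H>0$ is fixed by $\mathrm{Var}(B_1^i)=1$, that is (put $u=1-s$)
$$c_H^2\int_0^\infty\big[u^{H-1/2}-(u-1)_+^{H-1/2}\big]^2du=1. \tag{2}$$

*Example.* For $H=\frac12$ we get Brownian motion, $c_{1/2}=1$, and the first integral in (1) vanishes. For other $H$ the increments are correlated: $\mathbb E[B^i_1(B^i_2-B^i_1)]=\frac12(2^{2H}-1-1)=2^{2H-1}-1$, which is positive for $H>\frac12$ and negative for $H<\frac12$.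

**Definition 2 (the equation and its hypotheses).** We study
$$X_t=X_0+\int_0^tb(X_s)\,ds+\sigma B_t,\qquad t\ge0, \tag{3}$$
with $b:\mathbb R^d\to\mathbb R^d$ continuous and $\sigma$ a constant $d\times d$ matrix, under:

- $(\mathbf{H_1})$ there is $\kappa>0$ with $\langle b(x)-b(y),x-y\rangle\le-\kappa|x-y|^2$ for all $x,y$;
- $(\mathbf{H_2})$ there is $L>0$ with $|b(x)-b(y)|\le L|x-y|$ for all $x,y$;
- $(\mathbf{H_3})$ $\sigma$ is invertible.

*Example.* For $d=1$, $b(x)=-x+\frac12\sin x$ has $b'\in[-\frac32,-\frac12]$, so $\kappa=\frac12$ and $L=\frac32$ work.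

**Definition 3 (invariant distribution).** For $H\ne\frac12$ the process $X$ alone is not Markov in general. Following M. Hairer, *Ergodicity of stochastic differential equations driven by fractional Brownian motion*, one looks at the pair formed by $X_t$ and the past trajectory of the noise up to time $t$. This pair is a Markov process on $\mathbb R^d\times\mathcal W$, where $\mathcal W$ is a space of noise pasts. An invariant distribution is a probability measure $\nu$ on $\mathbb R^d\times\mathcal W$ that is stationary for this process; its $\mathcal W$-marginal is the law of the past of a two-sided fractional Brownian motion. The marginal invariant distribution is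
$$\mu(dx):=\bar\nu(dx)=\int_{\mathcal W}\nu(dx,dw),$$
the law of $X_t$ for the stationary solution.

Known facts: for $H\neq\frac12$, under $(\mathbf{H_1})$ and $(\mathbf{H_2})$ an invariant distribution exists, and under $(\mathbf{H_1})$–$(\mathbf{H_3})$ it is unique. If moreover $b$ is $\mathcal C^1$, then $\mu$ has a density $f$; we shall not need this last fact, because Lemma 1 below reproves it without the $\mathcal C^1$ assumption.

*Example (linear drift).* Let $d=1$, $\sigma=1$, $b(x)=-x$. The process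
$$Y_t=B_t-\int_{-\infty}^te^{-(t-u)}B_u\,du=\int_0^\infty e^{-v}(B_t-B_{t-v})\,dv$$
solves $dY=-Y\,dt+dB$ (differentiate the first form), is stationary (second form, stationary increments), and is a functional of the noise past. It is centered Gaussian. With $U,V$ independent exponential variables of mean $1$, so that $|U-V|$ is again exponential of mean $1$,
$$\mathrm{Var}(Y_0)=\tfrac12\mathbb E\big[U^{2H}+V^{2H}-|U-V|^{2H}\big]=\tfrac12\Gamma(2H+1).$$
So here $\mu=N(0,\frac12\Gamma(2H+1))$.

**Definition 4 (class $\mathcal C^{k+\alpha}$).** For an integer $k\ge0$ and $\alpha\in(0,1]$, a function is of class $\mathcal C^{k+\alpha}$ if it is $k$ times continuously differentiable and its partial derivatives of order $k$ are locally $\alpha$-Hölder continuous (locally Lipschitz if $\alpha=1$).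

*Example.* On $\mathbb R$, for $\alpha\in(0,1)$, $|x|^{1+\alpha}$ is of class $\mathcal C^{1+\alpha}$, and of class $\mathcal C^{1+\alpha'}$ for no $\alpha'>\alpha$, since its derivative is $\pm(1+\alpha)|x|^\alpha$. The function $x|x|$ is of class $\mathcal C^{1+\alpha}$ with $\alpha=1$, since its derivative is $2|x|$, but it is not twice differentiable at $0$. So $\alpha=1$ does not add a continuous derivative.

## 2. Does the density gain one full derivative over the drift?

For a gradient diffusion $dx_t=-\nabla U(x_t)\,dt+\sigma_0\,dW_t$ driven by Brownian motion, the invariant density is $f=Z^{-1}\exp(-cU/\sigma_0^2)$ with an absolute constant $c>0$. If $b=-\nabla U$ is of class $\mathcal C^{r+\alpha}$, then $U$, hence $f$, is of class $\mathcal C^{r+1+\alpha}$. The density gains exactly one derivative over the drift.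

Karine Bertin, Nicolas Klutchnikoff, Fabien Panloup and Maylis Varvenne, in *Adaptive estimation of the stationary density of a stochastic differential equation driven by a fractional Brownian motion* (arXiv:2003.05167, 2020), conjecture that this remains true for fractional noise. The question is to prove or disprove the following.

> For every $d\ge1$, $H\in(0,1)\setminus\{\frac12\}$, integer $r\ge0$ and $\alpha\in(0,1]$: whenever $b,\sigma$ satisfy $(\mathbf{H_1})$–$(\mathbf{H_3})$ and $b$ is of class $\mathcal C^{r+\alpha}$, the measure $\mu$ has a density $f$ which, after modification on a null set, is of class $\mathcal C^{r+1+\alpha}$.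

## 3. Linear drift, and one oscillating mode when $H=\frac12$

**Linear drift.** For $b(x)=-x$ the density is Gaussian for every $H$. Drift and density are both $C^\infty$, so this case cannot separate one exponent from another. To measure a gain of derivatives we must put a visible roughness into $b$ and see what size it has in $f$. A Fourier mode is the simplest roughness.

**One mode, $H=\frac12$.** Let $d=1$, $\sigma=1$, $b(x)=-x+a\cos(nx)$ with $an\le\frac12$. Then $b=-U'$ with $U(x)=\frac{x^2}2-\frac an\sin(nx)$. The stationary Fokker–Planck equation $\frac12f''-(bf)'=0$ is solved by $f=Z^{-1}e^{-2U}$, because $f'=-2U'f=2bf$. So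
$$f(x)=Z^{-1}e^{-x^2}\Big(1+\frac{2a}n\sin(nx)+O(a^2n^{-2})\Big).$$
A mode of amplitude $a$ in the drift becomes a mode of amplitude of order $a/n$ in the density: division by $n$ is the gain of one derivative. In Fourier form, for $\chi\in C_c^\infty(\mathbb R)$, since $e^{i\theta}\sin\theta=\frac i2(1-e^{2i\theta})$, the mode contributes $\frac{ia}n\int\chi(x)Z^{-1}e^{-x^2}dx$ to $\int\chi e^{inx}f\,dx$, up to rapidly oscillating and smaller terms. We shall meet this number again. The question becomes: what replaces the factor $n^{-1}$ for other $H$?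

## 4. Where the Fokker–Planck argument stops

The first thing to try is to imitate $H=\frac12$. Take $d=1$, $\sigma=1$. For $H=\frac12$ and $\varphi\in C_c^\infty$, Itô's formula and stationarity give $\mathbb E[\varphi'(X_0)b(X_0)]+\frac12\mathbb E[\varphi''(X_0)]=0$, i.e. $\frac12f'-bf$ is constant in the sense of distributions. So $f'=2bf+\text{const}$, and the gain of one derivative follows by bootstrapping.

This uses that the noise increment after time $0$ is independent of $X_0$, so that the first-order term $\mathbb E[\varphi'(X_0)B_t]$ in the expansion of $\mathbb E\varphi(X_t)$ vanishes. For $H\neq\frac12$ it does not vanish. Already for the linear drift and $\varphi(x)=\frac{x^2}2$, with $Y_0=-\int_0^\infty e^{-v}B_{-v}\,dv$,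
$$\mathbb E[Y_0B_t]=\frac12\int_0^\infty e^{-v}\big[(t+v)^{2H}-t^{2H}-v^{2H}\big]dv,$$
which is strictly positive for $H>\frac12$ and strictly negative for $H<\frac12$. In general this term involves the joint law of $X_0$ and the noise, and not only $f$: the identity we wanted is no longer an equation for $f$. This is the point where the argument stops. (A second natural attempt, conditioning on the past over a fixed time span, is discussed after Lemma 1.)

## 5. The exponent $s=\beta+\frac1H-1$

Put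
$$\beta:=\max(1,r+\alpha),\qquad s:=\beta+\frac1H-1 .$$

**Theorem A.** Let $d\ge1$, $H\in(0,1)$, $r\ge0$, $\alpha\in(0,1]$. There is a gradient field $b$ of class $\mathcal C^{r+\alpha}$ satisfying, with $\sigma=I$, $(\mathbf{H_1})$–$(\mathbf{H_3})$, such that $\mu$ has a density $f$ no version of which is of class $\mathcal C^{k+\gamma}$ on any nonempty open set, whenever $k+\gamma>s$ ($k\in\mathbb N_0$, $\gamma\in(0,1]$).

**Theorem B.** Let $d\ge1$, $H\in(0,1)$, assume $(\mathbf{H_1})$–$(\mathbf{H_3})$ and $b\in\mathcal C^{r+\alpha}$. Then $\mu$ has a bounded density $f$ which, after modification on a null set, is of class $\mathcal C^{k+\gamma}$ whenever $k+\gamma<s$, $\gamma\in(0,1)$. If $s\notin\mathbb N$, $f$ is of class $\mathcal C^{\lfloor s\rfloor+(s-\lfloor s\rfloor)}$.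

**Corollary C.** Fix $d\ge1$, $H\neq\frac12$, $r$, $\alpha$. The property "for all $b,\sigma$ with $(\mathbf{H_1})$–$(\mathbf{H_3})$ and $b\in\mathcal C^{r+\alpha}$, the density is $\mathcal C^{r+1+\alpha}$" holds if and only if either $H<\frac12$, or $H>\frac12$, $r=0$ and $\alpha\le\frac1H-1$.

So the statement of Section 2 is **false**: for $H>\frac12$ and $r\ge1$ we have $s=r+\alpha+\frac1H-1<r+1+\alpha$, and Theorem A applies with $k=r+1$, $\gamma=\alpha$. For instance, with $H=\frac34$ and $b\in\mathcal C^{1+1/2}$ the conjecture predicts $f\in\mathcal C^{2+1/2}$, while $s=\frac32+\frac13=\frac{11}6$, so $f$ need not even be $\mathcal C^{1+\gamma}$ for $\gamma>\frac56$. Theorem A alone settles the question; Theorem B shows that the exponent is sharp.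

**Where $\frac1H-1$ comes from.** Suppose $b$ contains a mode $a\cos(nx)$ and let $X^\flat$ solve the equation without this mode, on a short window $[0,T]$, from the same $X_0$ and with the same noise. To first order, $X_T-X_T^\flat\approx\int_0^Ta\cos(nX_t^\flat)\,dt$, so the mode changes $\mathbb E[\chi(X_T)e^{inX_T}]=\int\chi e^{inx}f\,dx$ by about
$$in\,\mathbb E\Big[\chi(X_T^\flat)e^{inX_T^\flat}\int_0^Ta\cos(nX_t^\flat)\,dt\Big]
=\frac{ina}2\int_0^T\mathbb E\Big[\chi(X^\flat_T)\big(e^{in(X^\flat_T-X^\flat_t)}+e^{in(X^\flat_T+X^\flat_t)}\big)\Big]dt .$$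
The sum phase is washed out by the noise. The difference phase is not: on a short window $X_T^\flat-X_t^\flat\approx B_T-B_t$, and $\int_0^\infty\mathbb E\,e^{in(B_T-B_{T-v})}dv=\int_0^\infty e^{-n^2v^{2H}/2}dv=c_1n^{-1/H}$ with
$$c_1:=\int_0^\infty e^{-u^{2H}/2}du\in(0,\infty).$$
So the response is $\frac i2\,a\,n^{1-1/H}c_1\int\chi\,d\mu$: the factor $n^{-1}$ is replaced by $n^{-(1/H-1)}$. For $H=\frac12$ we have $c_1=2$ and recover $\frac{ia}n\int\chi\,d\mu$, as in Section 3.

The window must be long enough for noise to wash out frequency $n$, i.e. $nT^H\gg1$, and short enough for the drift to be invisible in the phase over the window, i.e. $T\cdot nT\ll n^{-1/H}$. Together: $n^{-1/H}\ll T\ll n^{-(1+1/H)/2}$, and such $T$ exist exactly because $\frac1H>1$.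

**The case $H=\frac12$.** The theorems allow $H=\frac12$, for which the facts of Section 1 were not quoted. They are easily checked. If $X,X'$ solve (3) with the same noise, then $\frac{d}{dt}|X_t-X'_t|^2\le-2\kappa|X_t-X_t'|^2$, so $|X_t-X_t'|\le e^{-\kappa t}|X_0-X_0'|$. *Existence:* let $X^m$ be the solution on $[-m,\infty)$ with $X^m_{-m}=0$. By Itô's formula $\frac{d}{dt}\mathbb E|X^m_t|^2\le-2\kappa\mathbb E|X_t^m|^2+2|b(0)|\mathbb E|X_t^m|+C\le-\kappa\mathbb E|X^m_t|^2+C'$, so $\mathbb E|X_t^m|\le C''$ uniformly, and for $m'>m$, $\mathbb E|X^{m'}_t-X^m_t|\le C''e^{-\kappa(t+m)}$. The $L^1$-limit $X_t$ solves the equation and is, for each $t$, the same functional of the increments of the noise before $t$; hence the law of ($X_0$, noise past) is invariant. *Uniqueness:* given two invariant distributions, disintegrate both over the common law of the past $w$, draw $w$, then $X_0,X_0'$ given $w$, and run both with the same future noise. The two pairs at time $t$ share the noise component and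 $|X_t-X_t'|\to0$; testing with $\varphi_1(x)\varphi_2(w)$, $\varphi_1$ bounded Lipschitz and $\varphi_2$ bounded measurable, shows that the two distributions agree.

## 6. One Gaussian vector out of the recent noise

$C$ denotes constants that may change from line to line and never depend on $n$ (or $j$), $x$ or $\omega$. For a kernel $\psi$ on $\mathbb R^d$ put $\psi_n(y)=n^d\psi(ny)$. We write $g$ for the standard Gaussian density on $\mathbb R^d$. Gronwall's lemma is used in the form: if $\phi(t)\le A_0+\Lambda\int_\tau^t\phi(u)\,du$, with $\phi\ge0$ bounded, then $\phi(t)\le A_0e^{\Lambda(t-\tau)}$; it holds in the same way backward in time.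

**What is used about stationarity.** The only consequence of the framework that we use is this.

**(S)** There are a $\sigma$-field $\mathcal F_0$, a $d$-dimensional Brownian motion $(W_t)_{t\ge0}$ independent of $\mathcal F_0$, an $\mathcal F_0$-measurable $X_0$, and an $\mathcal F_0$-measurable continuous process $\ell$ with $\ell_0=0$, such that
$$B_t=\ell_t+\tilde B_t,\qquad \tilde B_t=c_H\int_0^t(t-s)^{H-1/2}dW_s,\qquad t\ge0,$$
is a fractional Brownian motion, and the solution of (3) satisfies $X_t\sim\mu$ for all $t\ge0$.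

Indeed, draw ($X_0$, noise past) from $\nu$. By definition of the Markov process of Definition 3, the future noise is built by (1) from the past and a Wiener process $(W_t)_{t\ge0}$ independent of ($X_0$, noise past). The first integral in (1) is a functional $\ell_t$ of the noise past. Take $\mathcal F_0=\sigma(X_0,\text{noise past})$. Stationarity gives $X_t\sim\mu$.

**Peeling off $\xi$.** The purpose is to write the solution at time $T$ as a smooth function of one standard Gaussian vector that is independent of everything else. Let $0\le\tau<T$, $w=T-\tau$, $\mathcal F_\tau=\mathcal F_0\vee\sigma(W_u,u\le\tau)$. On $[\tau,T]$, $B_t$ is the sum of the continuous $\mathcal F_\tau$-measurable process $\ell_t+c_H\int_0^\tau(t-s)^{H-1/2}dW_s$ and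
$$\tilde B^\tau_t=c_H\int_\tau^t(t-s)^{H-1/2}dW_s,$$
which is independent of $\mathcal F_\tau$. Let
$$v_w:=\frac{c_Hw^H}{\sqrt{2H}},\qquad \xi:=\frac{\tilde B^\tau_T}{v_w}.$$
Since $c_H^2\int_\tau^T(T-s)^{2H-1}ds=v_w^2$, $\xi\sim N(0,I_d)$. Put
$$\eta_t:=\mathrm{Cov}(\tilde B^{\tau,i}_t,\xi^i)=\frac{c_H^2}{v_w}\int_\tau^t(t-s)^{H-1/2}(T-s)^{H-1/2}ds .$$
Then $\eta$ is continuous, $\eta_t\ge0$, $\eta_t\le v_{t-\tau}\le v_w$ by Cauchy–Schwarz, and $\eta_T=v_w$. Write $\tilde B^\tau_t=\eta_t\xi+\tilde B^{\tau,\perp}_t$. The process $\tilde B^{\tau,\perp}$ is jointly Gaussian with $\xi$ and uncorrelated with it, hence independent of it. As $(\xi,\tilde B^{\tau,\perp})$ is independent of $\mathcal F_\tau$, the vector $\xi$ is independent of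
$$\mathcal G_\tau:=\mathcal F_\tau\vee\sigma(\tilde B^{\tau,\perp}).$$

*Example.* For $H=\frac12$: $\ell=0$, $v_w=\sqrt w$, $\eta_t=(t-\tau)/\sqrt w$, and $\tilde B^{\tau,\perp}$ is the Brownian bridge $(W_t-W_\tau)-\frac{t-\tau}w(W_T-W_\tau)$.

Now let $Z$ solve, on $[0,T]$, the equation with a Lipschitz drift $\hat b$, $Z_0=X_0$ and noise $\sigma B$. Its value $Z_\tau$ is $\mathcal F_\tau$-measurable, so
$$Z_t=\Gamma_t+\eta_t\sigma\xi+\int_\tau^t\hat b(Z_u)\,du,\qquad t\in[\tau,T], \tag{4}$$
with $\Gamma$ continuous and $\mathcal G_\tau$-measurable. For each fixed vector $\xi\in\mathbb R^d$, (4) has a unique solution $Z_t(\xi)$; this is a $\mathcal G_\tau$-measurable random function of the parameter $\xi$, into which the independent Gaussian vector $\xi$ is then inserted. So conditional expectations given $\mathcal G_\tau$ are integrals over the parameter $\xi$ against $g(\xi)\,d\xi$.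

**Lemma 1.** $\mu$ has a density $f\le C$ on $\mathbb R^d$. In particular $\mu(B(x,\rho))\le C\rho^d$ for all $x,\rho$. If $d=1$, $\mu$ charges every nonempty open interval.

*Proof.* Take $\tau=0$, $\hat b=b$ and a fixed $T=\delta\le1$ with $L\delta e^{L\delta}|\sigma||\sigma^{-1}|\le\frac12$. By (4), $\eta_t\le v_\delta$ and Gronwall, $|X_t(\xi)-X_t(\xi')|\le v_\delta|\sigma|e^{L\delta}|\xi-\xi'|$ for $t\le\delta$. Inserting this in the integral in (4) at $t=\delta$, where $\eta_\delta=v_\delta$,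
$$|X_\delta(\xi)-X_\delta(\xi')-v_\delta\sigma(\xi-\xi')|\le L\delta\,v_\delta|\sigma|e^{L\delta}|\xi-\xi'|\le\frac{v_\delta}{2|\sigma^{-1}|}|\xi-\xi'| .$$
Since $|\sigma(\xi-\xi')|\ge|\xi-\xi'|/|\sigma^{-1}|$, we get $|X_\delta(\xi)-X_\delta(\xi')|\ge\frac{v_\delta}{2|\sigma^{-1}|}|\xi-\xi'|$. Hence $\{\xi:|X_\delta(\xi)-x|\le\rho\}$ has diameter at most $C\rho$ and lies in a ball of radius $C\rho$. As $g$ is bounded, $\mathbb P(|X_\delta-x|\le\rho\mid\mathcal G_0)\le C\rho^d$. Since $X_\delta\sim\mu$, $\mu(B(x,\rho))\le C\rho^d$. A Lebesgue-null set can be covered by balls with $\sum\rho_i^d$ arbitrarily small, so $\mu\ll\mathrm{Leb}$, and Lebesgue's differentiation theorem gives $f\le C$ a.e.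

If $d=1$, $\xi\mapsto X_\delta(\xi)$ is bi-Lipschitz, hence a homeomorphism of $\mathbb R$ onto $\mathbb R$. The preimage of a nonempty open interval is nonempty and open, so it has positive Gaussian measure. $\square$

**What a fixed time span gives.** One may try to push this proof further. For $r\ge1$, with $S$ the inverse of $\xi\mapsto X_\delta(\xi)$, the conditional law of $X_\delta$ given $\mathcal G_0$ has density $g(S(y))\,|\det DS(y)|$, and $f$ is the expectation of this. But $DS$ is the inverse matrix of $\partial_\xi X_\delta$ at $S(y)$, and $J_t=\partial_\xi X_t$ solves $J_t=\eta_t\sigma+\int_0^tDb(X_u)J_u\,du$, which contains $Db$. When $b\in\mathcal C^{r+\alpha}$, $Db$ is only known to be $\mathcal C^{r-1+\alpha}$. So differentiating this formula one can count on $r-1+\alpha$ derivatives of $f$, fewer than $b$ itself has. The loss sits in the Jacobian. The remedy is to let the time span shrink with the frequency one examines, and to smooth $b$ before using the Jacobian. The next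 lemma says that a drift smoothed at resolution $m$ looks perfectly smooth in the variable $\xi$ on a window of length $w$ with $mw^H\le1$.

**Lemma 2.** Let $0<w\le1$, $m\ge1$, $mw^H\le1$, and let $\hat b\in C^\infty$ with $|D\hat b|\le\Lambda$, $|D^k\hat b|\le C_km^{k-1}$ ($k\ge2$). In (4), $\xi\mapsto Z_t(\xi)$ is $C^\infty$ and, for $t\in[\tau,T]$,
$$|\partial_\xi^kZ_t|\le C_k'w^H\ (k\ge1),\qquad|\partial_\xi Z_t-\eta_t\sigma|\le C'w\cdot w^H,$$
with constants depending only on $k,\Lambda,(C_i),\sigma,H,d$.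

*Proof.* $U=Z-\Gamma-\eta\sigma\xi$ solves $\dot U_t=\hat b(\Gamma_t+\eta_t\sigma\xi+U_t)$, $U_\tau=0$. The right side is continuous in $t$, smooth in $(U,\xi)$ and globally Lipschitz in $U$, so $U$ is smooth in $\xi$. The derivative $J=\partial_\xi Z$ satisfies $J_t=\eta_t\sigma+\int_\tau^tD\hat b(Z_u)J_u\,du$. Gronwall and $\eta_t\le v_w$ give $|J_t|\le v_w|\sigma|e^{\Lambda w}\le Cw^H$; then $|J_t-\eta_t\sigma|\le\Lambda w\cdot Cw^H$. For $k\ge2$ the term $\eta_t\sigma\xi$ disappears and
$$\partial^k_\xi Z_t=\int_\tau^t\Big[D\hat b(Z_u)\,\partial^k_\xi Z_u+\sum D^i\hat b(Z_u)\big(\partial^{k_1}_\xi Z_u,\dots,\partial^{k_i}_\xi Z_u\big)\Big]du,$$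
a finite sum over $i\ge2$, $k_1+\dots+k_i=k$, $1\le k_p\le k-1$. By induction each of these terms is at most $Cm^{i-1}w^{Hi}=C(mw^H)^{i-1}w^H\le Cw^H$. Gronwall concludes. $\square$

**Noise size.** Let $\Sigma_T:=\sup_{t\le T}|\sigma B_t|$. By self-similarity and Fernique's theorem, $\mathbb E\,\Sigma_T^p\le C_pT^{Hp}$ for all $p\ge1$.

## 7. A lacunary drift whose modes show in the density (proof of Theorem A)

First let $d=1$, $\sigma=1$. The heuristic of Section 5 treats one mode. To contradict smoothness we need infinitely many modes, so spread out that, seen from one of them, the slower ones are smooth and the faster ones negligible.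

**Construction.** For $j\ge1$ let $n_j=2^{(j+1)!}$, $a_j=\frac12\,2^{-j}n_j^{-\beta}$ and
$$b(x)=-x+\sum_{j\ge1}a_j\cos(n_jx).$$

*Hypotheses.* Since $\beta\ge1$, $\sum a_jn_j\le\frac12$. So the sum, call it $G$, is $\frac12$-Lipschitz, $(\mathbf{H_1})$ holds with $\kappa=\frac12$ and $(\mathbf{H_2})$ with $L=\frac32$. For $k\le r$ we have $k\le\beta$, so $a_jn_j^k\le2^{-j}$ and the series of $k$-th derivatives converges uniformly. Because $|\cos u-\cos v|$ and $|\sin u-\sin v|$ are at most $\min(2,|u-v|)\le2|u-v|^\alpha$, the terms of $G^{(r)}$ have $\alpha$-Hölder seminorm at most $2a_jn_j^{r+\alpha}\le2^{-j}$. So $b\in\mathcal C^{r+\alpha}$, and it is a gradient since $d=1$.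

*Separation of scales.* As $(j+1)!=(j+1)\,j!$, we have $n_{j-1}=n_j^{1/(j+1)}$ for $j\ge2$ and $n_{j+1}=n_j^{j+2}$. Also $2^{-j}=n_j^{-o(1)}$ and $\sum_{i>j}a_i\le n_{j+1}^{-1}=n_j^{-(j+2)}$.

Fix a nonempty bounded open interval $I$ and $\chi\in C_c^\infty(I)$, $\chi\ge0$, $\chi\not\equiv0$. By Lemma 1, $\int\chi\,d\mu>0$.

**Claim.** As $j\to\infty$, with $n=n_j$,
$$\int\chi(x)e^{inx}f(x)\,dx=\frac i2\,a_j\,n^{1-1/H}\Big(c_1\int\chi\,d\mu+o(1)\Big). \tag{5}$$

Let $\varepsilon=H(1-H)/4$ and $T=n^{-(1-\varepsilon)/H}$, and use (S) on $[0,T]$. By stationarity the left side of (5) is $\mathbb E\,e_n(X_T)$ with $e_n(x)=\chi(x)e^{inx}$. Call *negligible* any quantity that is $o(a_jn^{1-1/H})$. Since $a_j=n^{-\beta-o(1)}$, a quantity that is $O(n^{-q})$ for every $q$ is negligible, and so is $n\cdot n^{-(j+2)}$.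

**Step 1: isolate the $j$-th mode to first order.** Let $b^\flat(x)=-x+\sum_{i<j}a_i\cos(n_ix)$, let $X^\flat$ solve the equation on $[0,T]$ with drift $b^\flat$ and the same $X_0$ and $B$, and let
$$h=b-b^\flat=a_j\cos(n\,\cdot)+g_{>j},\qquad\|g_{>j}\|_\infty\le n^{-(j+2)}.$$
For $j$ large $\|h\|_\infty\le2a_j$. Moreover $h$ is $\frac12$-Lipschitz and $b^\flat$ is $\frac32$-Lipschitz. The difference $\Delta=X-X^\flat$ satisfies
$$\Delta_t=\int_0^t\big[h(X_u)+b^\flat(X_u)-b^\flat(X^\flat_u)\big]du .$$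
Gronwall gives $\sup_{t\le T}|\Delta_t|\le CTa_j$. Replacing $h(X_u)$ by $h(X^\flat_u)$ and dropping the $b^\flat$ difference costs at most $2T\sup_{t\le T}|\Delta_t|$, so $\Delta_T=\int_0^Th(X^\flat_t)\,dt+O(T^2a_j)$. Since $|e_n^{(k)}|\le C_kn^k$, Taylor's formula gives
$$\mathbb Ee_n(X_T)=\mathbb Ee_n(X_T^\flat)+\int_0^T\mathbb E[e_n'(X_T^\flat)h(X_t^\flat)]\,dt+O(nT^2a_j+n^2T^2a_j^2).$$
The error is negligible: $nT^2a_j=a_jn^{1-1/H}\,n^{(-1+2\varepsilon)/H}$ with $2\varepsilon<1$, and $n^2T^2a_j^2\le nT^2a_j$ because $a_j\le n^{-1}$.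

In the integral, $g_{>j}$ contributes $O(nT\,n^{-(j+2)})$. The part $\chi'(x)e^{inx}$ of $e_n'$ contributes $O(Ta_j)=a_jn^{1-1/H}\,O(n^{-1+\varepsilon/H})$, with $\varepsilon/H=\frac{1-H}4<1$. Both are negligible. Writing the cosine as a sum of exponentials, up to negligible terms,
$$\mathbb Ee_n(X_T)=\mathbb Ee_n(X_T^\flat)+\frac{ina_j}2\Big(M+\int_0^T\mathbb E\big[\chi(X_T^\flat)e^{in(X_T^\flat+X_t^\flat)}\big]dt\Big), \tag{6}$$
$$M=\int_0^T\mathbb E\big[\chi(X_T^\flat)e^{in(X_T^\flat-X_t^\flat)}\big]dt .$$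

**Step 2: the phases $X_T^\flat$ and $X_T^\flat+X_t^\flat$ are washed out.** We show that the two terms of (6) other than $M$ are negligible, by non-stationary phase in $\xi$.

For $k\ge2$, $|D^kb^\flat|\le\sum_{i<j}a_in_i^k\le n_{j-1}^{k-1}$, and $|Db^\flat|\le\frac32$. Moreover $n_{j-1}T^H=n^{\frac1{j+1}-1+\varepsilon}\le1$ for $j\ge2$, since $\varepsilon\le\frac1{16}$. So Lemma 2 applies with $\tau=0$, $w=T$, $m=n_{j-1}$. Put $v=v_T$ and let $\Phi(\xi)$ be either $v^{-1}X_T^\flat(\xi)$ or $v^{-1}(X_T^\flat(\xi)+X_t^\flat(\xi))$. By Lemma 2, $\Phi'$ differs by at most $CT$ from $\eta_T/v=1$ in the first case and from $(\eta_T+\eta_t)/v\ge1$ in the second; here $\eta_t\ge0$ is used. So $\Phi'\ge1-CT\ge\frac12$ for $j$ large, and $|\Phi^{(k)}|\le C_k$ for $k\ge1$. By the chain rule $\xi\mapsto\chi(X_T^\flat(\xi))$ has bounded derivatives of each order.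

Let $\lambda=nv$, $u(\xi)=\chi(X_T^\flat(\xi))\,\frac{e^{-\xi^2/2}}{\sqrt{2\pi}}$ and $\mathcal Lu=-\partial_\xi(u/\Phi')$. Since $e^{i\lambda\Phi}=(i\lambda\Phi')^{-1}\partial_\xi e^{i\lambda\Phi}$ and the $u^{(k)}$ decay rapidly, $q$ integrations by parts give
$$\int u\,e^{i\lambda\Phi}\,d\xi=(i\lambda)^{-q}\int(\mathcal L^qu)\,e^{i\lambda\Phi}\,d\xi .$$
By induction $\mathcal L^qu$ is a finite sum of products (with numerical coefficients) of one factor $u^{(k)}$ ($k\le q$), of factors $\Phi^{(k)}$ ($2\le k\le q+1$), and of a power of $1/\Phi'$. Hence $|\mathcal L^qu|\le C_q(1+|\xi|)^qe^{-\xi^2/2}$. Now $\lambda=nv=c\,n^\varepsilon$ with a constant $c>0$. So the conditional expectations given $\mathcal G_0$ of $e_n(X_T^\flat)$ and of $\chi(X_T^\flat)e^{in(X_T^\flat+X_t^\flat)}$ are at most $C_q'n^{-\varepsilon q}$ in modulus, for every $q$, uniformly in $t$. Thus $\mathbb Ee_n(X_T^\flat)$ and $\frac{ina_j}2\int_0^T\mathbb E[\chi(X_T^\flat)e^{in(X_T^\flat+X_t^\flat)}]dt$ are negligible. It remains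 to prove
$$M=n^{-1/H}\Big(c_1\int\chi\,d\mu+o(1)\Big). \tag{7}$$

**Step 3: in $M$, replace the process by the noise.** Let $\mathrm{supp}\,\chi\subset[-R,R]$. We have $|b^\flat(y)|\le|y|+1$. If $|X^\flat_{t_0}|\le R$ for $t_0=0$ or $t_0=T$, then $|X_t^\flat-X_{t_0}^\flat|$ is at most $2\Sigma_T+(R+1)T$ plus the integral of $|X_u^\flat-X^\flat_{t_0}|$ between $t_0$ and $t$, so Gronwall (forward or backward) gives $\sup_{t\le T}|X_t^\flat-X_{t_0}^\flat|\le C(\Sigma_T+T)$.

On $\{\chi(X_T^\flat)\ne0\}$ we use this with $t_0=T$: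
$$|n(X_T^\flat-X_t^\flat)-n(B_T-B_t)|\le n\int_t^T|b^\flat(X_u^\flat)|\,du\le CnT(1+\Sigma_T).$$
Also $\mathbb E|\chi(X_T^\flat)-\chi(X_0)|\le C\,\mathbb E(\Sigma_T+T)\le CT^H$, because if the difference is nonzero then $|X_{t_0}^\flat|\le R$ for $t_0=0$ or $t_0=T$. Hence
$$M=\int_0^T\mathbb E\big[\chi(X_0)e^{in(B_T-B_t)}\big]dt+O(nT^2+T^{1+H}).$$
The errors are $o(n^{-1/H})$. First, $nT^2=n^{-1/H}\,n^{1-1/H+2\varepsilon/H}$ and $\frac{2\varepsilon}H=\frac{1-H}2<\frac{1-H}H=\frac1H-1$. Second, $T^{1+H}=n^{-1/H}\,n^{-1+\varepsilon(1+1/H)}$ and $\varepsilon(1+\frac1H)=\frac{1-H^2}4<1$.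

**Step 4: the Gaussian integral.** The variables $X_0$ and $\ell$ may be dependent, so we condition on $\mathcal F_0$ and use only the fresh noise $\tilde B$. For $0<v\le T$, the substitution $u=(T-s)/v$ gives $\mathrm{Var}(\tilde B_T-\tilde B_{T-v})=v^{2H}\omega(T/v)$ with
$$\omega(\theta)=c_H^2\int_0^\theta\big[u^{H-1/2}-(u-1)_+^{H-1/2}\big]^2du .$$
By (2), $\omega(\theta)\uparrow1$ as $\theta\to\infty$, and $\omega(\theta)\ge c_H^2\int_0^1u^{2H-1}du=\frac{c_H^2}{2H}$ for $\theta\ge1$. As $\ell$ and $\tilde B$ are independent and $\mathrm{Var}(B_T-B_{T-v})=v^{2H}$, also $\mathrm{Var}(\ell_T-\ell_{T-v})=v^{2H}(1-\omega(T/v))$. Substitute $v=T-t=n^{-1/H}u$, so that $n^2v^{2H}=u^{2H}$ and $T/v=n^{\varepsilon/H}/u$: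
$$\int_0^T\mathbb E\big[\chi(X_0)e^{in(B_T-B_t)}\big]dt=n^{-1/H}\int_0^{n^{\varepsilon/H}}\mathbb E\big[\chi(X_0)e^{in(\ell_T-\ell_{T-v})}\big]\,e^{-\frac12u^{2H}\omega(n^{\varepsilon/H}/u)}\,du .$$
For fixed $u$, $\mathrm{Var}(n(\ell_T-\ell_{T-v}))=u^{2H}(1-\omega(n^{\varepsilon/H}/u))\to0$, so $e^{in(\ell_T-\ell_{T-v})}\to1$ in $L^1$ and the integrand tends to $e^{-u^{2H}/2}\,\mathbb E\chi(X_0)=e^{-u^{2H}/2}\int\chi\,d\mu$. It is dominated by $\|\chi\|_\infty e^{-c_H^2u^{2H}/(4H)}$. Dominated convergence gives (7), and (5) is proved. $\square$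

**Step 5: contradiction with smoothness ($d=1$).** Suppose $f$ has a version of class $\mathcal C^{k+\gamma}$ on $I$ with $k+\gamma>s$. Then $F=\chi f$, extended by $0$, is in $C_c^k$ and $F^{(k)}$ is $\gamma$-Hölder. Integrating by parts $k$ times, $|\int Fe^{inx}dx|=n^{-k}|\int F^{(k)}e^{inx}dx|$. Shifting $x$ by $\frac\pi n$ changes the sign of $e^{inx}$, so
$$\int F^{(k)}(x)e^{inx}dx=\frac12\int\big(F^{(k)}(x)-F^{(k)}(x+\tfrac\pi n)\big)e^{inx}dx=O(n^{-\gamma}).$$
Hence $|\int\chi fe^{inx}dx|\le Cn^{-(k+\gamma)}$. But by (5), at $n=n_j$ with $j$ large the left side is at least $c\,a_jn_j^{1-1/H}=n_j^{-s-o(1)}$ with some $c>0$. This is a contradiction. A nonempty open set contains a bounded open interval, and $I$ was arbitrary, so Theorem A holds for $d=1$.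

**Step 6: general $d$.** Take $b(x)=(b_1(x_1),-x_2,\dots,-x_d)$ with $b_1$ as above and $\sigma=I$. This is a gradient of class $\mathcal C^{r+\alpha}$ satisfying $(\mathbf{H_1})$ (with $\kappa=\frac12$), $(\mathbf{H_2})$, $(\mathbf{H_3})$. The coordinates of $B$ are independent and the equations do not interact. So the transition kernel of ($X$, noise past) is the product of the $d$ one-dimensional kernels, each acting on ($X^i$, past of $B^i$), and it preserves the product of the one-dimensional invariant distributions. By uniqueness this product is $\nu$, hence $\mu=\mu_1\otimes\gamma_0^{\otimes(d-1)}$, where $\gamma_0$ is the marginal invariant law of $dY=-Y\,dt+dB$. By uniqueness again, $\gamma_0$ is the law of $Y_0$ from the example after Definition 3, a nondegenerate Gaussian. Thus $f(x)=f_1(x_1)\prod_{i\ge2}\varphi(x_i)$ a.e., with $\varphi>0$ smooth.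

Suppose a version $\tilde f$ of $f$ were $\mathcal C^{k+\gamma}$ on a nonempty open set with $k+\gamma>s$, and let $I\times V$ be an open box in it. By Fubini, for almost every $x'=(x_2,\dots,x_d)\in V$, $\tilde f(\cdot,x')=f_1\prod_{i\ge2}\varphi(x_i)$ a.e. on $I$. Fix such an $x'$ and divide by the positive constant $\prod_{i\ge2}\varphi(x_i)$: then $f_1$ has a $\mathcal C^{k+\gamma}$ version on $I$, which Step 5 excludes. This proves Theorem A, and the statement of Section 2 is disproved. $\blacksquare$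

## 8. All frequencies at once (proof of Theorem B)

If $r=0$, $b$ is Lipschitz by $(\mathbf{H_2})$, so we may replace $\alpha$ by $1$; this does not change $\beta$ and $s$. Thus assume $r+\alpha=\beta\ge1$. The bounded density is Lemma 1. Fix
$$\varepsilon=\frac1{4(1+\beta H)},\qquad N>\max\Big(r,\ \frac s{H\varepsilon},\ \beta+\frac1H\Big)\ \text{ an integer}.$$
Note $\varepsilon\le\frac14$.

**A kernel with vanishing moments.** Its purpose is to localize $\mu$ near frequency $n$. (The simplest instance of a vanishing-moment kernel: in $d=1$ the second derivative of a bump has vanishing moments of orders $0$ and $1$.) Let $a=1/(2\sqrt d)$. The linear map $C_c^\infty((-a,a))\to\mathbb R^N$, $\rho_0\mapsto(\int y^i\rho_0(y)\,dy)_{0\le i<N}$, is onto: otherwise some nonzero polynomial $P$ of degree $<N$ would satisfy $\int P\rho_0=0$ for all $\rho_0$, i.e. $P=0$ on $(-a,a)$. Choose $\rho_0$ with image $(1,0,\dots,0)$ and put $\rho(y)=\prod_i\rho_0(y_i)$. Then $\rho\in C_c^\infty(B(0,1))$, $\int\rho=1$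 and $\int y^\gamma\rho(y)\,dy=0$ for $1\le|\gamma|<N$. Put $\bar\psi=\rho_2-\rho$; its moments of order $<N$, including order $0$, all vanish. By integration by parts the same holds for each $D^\gamma\bar\psi$.

**Proposition 3.** Let $\psi\in C_c^\infty(\mathbb R^d)$ have vanishing moments of all orders $<N$, and let $R>0$. There are $C,n_0$ with
$$\Big|\int\psi_n(y-x)\,\mu(dy)\Big|\le Cn^{-s}\qquad\text{for all }|x|\le R\text{ and all }n=2^J\ge n_0 .$$

**Proposition 3 implies Theorem B.** Let $f_j=\rho_{2^j}*\mu\in C^\infty$. Since $\rho_{2^{j+1}}-\rho_{2^j}=\bar\psi_{2^j}$, $D^\gamma(f_{j+1}-f_j)=2^{j|\gamma|}(D^\gamma\bar\psi)_{2^j}*\mu$. Proposition 3 for $\psi(y)=(D^\gamma\bar\psi)(-y)$ gives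
$$\sup_{|x|\le R}|D^\gamma(f_{j+1}-f_j)(x)|\le C2^{j(|\gamma|-s)}\qquad(|\gamma|\le\lfloor s\rfloor+1,\ j\ge j_0).$$
Let $s'\le s$ be positive and non-integer, $k=\lfloor s'\rfloor$. For $|\gamma|\le k<s$, $D^\gamma f_j$ converges uniformly on $B(0,R)$. For $\varphi\in C_c$, $\int\varphi f_j\,dx\to\int\varphi\,d\mu$, so the limit is a version of $f$, of class $C^k$. For $|\gamma|=k$ and $x,y\in B(0,R)$, bounding each increment by twice its supremum or by its gradient,
$$|D^\gamma f(x)-D^\gamma f(y)|\le C|x-y|+\sum_{j\ge j_0}C\min\big(2^{j(k-s')},2^{j(k+1-s')}|x-y|\big)\le C|x-y|^{s'-k}.$$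
For the last inequality split the sum at $2^j\approx1/|x-y|$ and sum two geometric series, using $0<s'-k<1$. As $R$ is arbitrary, $f$ is of class $\mathcal C^{k+(s'-k)}$. Take $s'=s$ if $s\notin\mathbb N$, and $s'<s$ arbitrary non-integer otherwise; every $k+\gamma<s$ with $\gamma\in(0,1)$ is such an $s'$. $\square$

**Setting for the proof of Proposition 3.** Let $\mathrm{supp}\,\psi\subset B(0,A)$, $n=2^J$, $K=\lfloor\varepsilon J\rfloor$, $n'=2^{-K}n$, $T=n'^{-1/H}$. Then
$$n^{1-\varepsilon}\le n'\le2n^{1-\varepsilon},\qquad T\le n^{-(1-\varepsilon)/H},\qquad n'T^H=1,\qquad nT^H=2^K\ge\tfrac12n^\varepsilon .$$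
Throughout, $n\ge n_0$ is large. As in Section 7 the window $T$ is slightly longer than $n^{-1/H}$. But now the drift may contain all frequencies between $n'$ and $n$. We first smooth $b$ at resolution $n'$ and treat the rest to first order, then split the rest into dyadic layers.

*Mollified drifts.* Let $b_m=b*\rho_m$, $m\ge1$. Since $b$ is $L$-Lipschitz, $Db\in L^\infty$ and $D^kb_m=Db*D^{k-1}\rho_m$, globally
$$|b-b_m|\le Cm^{-1},\qquad|D^kb_m|\le C_km^{k-1}\quad(k\ge1). \tag{8}$$
Let $\zeta\in C_c^\infty(B(0,R+3))$ with $\zeta=1$ on $B(0,R+2)$. For all $m\ge1$,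
$$|\zeta(b-b_m)|\le Cm^{-\beta},\qquad|D^k(\zeta(b_{2m}-b_m))|\le C_km^{k-\beta}\quad(k\ge0). \tag{9}$$
Indeed, on $B(0,R+4)$ the function $b$ equals its Taylor polynomial of order $r$ up to $O(|y|^{r+\alpha})=O(|y|^\beta)$. As $N>r$, the moments of $\rho_m$ of orders $1,\dots,r$ vanish, which gives the first bound. For the second, $D^\gamma(b_{2m}-b_m)=m^{|\gamma|}\,b*(D^\gamma\bar\psi)_m$ and all moments of $D^\gamma\bar\psi$ up to order $r$ vanish, so this is $O(m^{|\gamma|-\beta})$ on $B(0,R+3)$; Leibniz' rule with $\zeta$ adds only lower powers of $m\ge1$.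

Let $b^\flat=b_{n'}$, $h=b-b^\flat$ (Lipschitz uniformly in $n$), and let $X^\flat$ solve the equation on $[0,T]$ with drift $b^\flat$ and the same $X_0,B$. By (8) and Gronwall, surely
$$\sup_{t\le T}|X_t-X_t^\flat|\le CT/n'\le\frac1n, \tag{10}$$
since $Tn/n'\le n^{-(1-\varepsilon)/H+\varepsilon}\to0$.

**Step 1: a smoothing estimate.** *Let $n^{-1/H}\le w\le T$, $\tau=T-w$, and let $\Theta(\xi)$ be a ($\mathcal G_\tau$-measurable random) $C^N$ function with $|\partial_\xi^k\Theta|\le\theta$ for $0\le k\le N$, $\theta$ deterministic. Then*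
$$\big|\mathbb E[\psi_n(X_T^\flat-x)\,\Theta(\xi)]\big|\le C\theta\,(nw^H)^{-N} \tag{11}$$
*for every $x\in\mathbb R^d$, and likewise for any kernel in $C_c^\infty$ with vanishing moments of order $<N$ in place of $\psi$.* This step replaces the non-stationary phase of Section 7, with one extra demand: no power of $n$ may be lost from the height $n^d$ of $\psi_n$.

*The conditional density.* Put $v=v_w$, $Y(\xi)=X_T^\flat(\xi)$, $P(\xi)=v^{-1}Y(\xi)$. Lemma 2 applies with $m=n'$, by (8) and $n'w^H\le n'T^H=1$. Since $\eta_T=v$, it gives $|DP-\sigma|\le CT\le\frac1{2|\sigma^{-1}|}$ and $|D^kP|\le C_k$ ($k\ge1$). Thus $P=\sigma(\mathrm{id}+\text{a }\frac12\text{-Lipschitz map})$ is a bijection (contraction principle) and a diffeomorphism of $\mathbb R^d$. Let $S=P^{-1}$. From $P(S(z))=z$ we get $DS=(DP)^{-1}\circ S$, so $|DS|\le2|\sigma^{-1}|$, and for $k\ge2$, $DP(S)\,D^kS$ is minus a sum of terms $D^iP(S)(D^{k_1}S,\dots,D^{k_i}S)$ with $i\ge2$ and all $k_p<k$; by induction $S$ has bounded derivatives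 of each order $\ge1$. The change of variables $y=Y(\xi)$ gives
$$\mathbb E[\psi_n(X_T^\flat-x)\Theta\mid\mathcal G_\tau]=\int\psi_n(y-x)\,\hat p(y)\,dy,\qquad\hat p(y)=v^{-d}\hat q(y/v),\quad\hat q=\big((\Theta g)\circ S\big)\,|\det DS| .$$

*Its $N$-th derivative.* Let $M=d+1$. The derivatives of $\Theta g$ up to order $N$ are at most $C\theta(1+|\xi|)^{-M}$, so $|D^N\hat q(z)|\le C\theta(1+|S(z)|)^{-M}$. Moreover $|z-Y(0)/v|=|P(S(z))-P(0)|\le C|S(z)|$. Therefore
$$|D^N\hat p(y)|\le C\theta\,v^{-d-N}\big(1+|y-Y(0)|/v\big)^{-M}.$$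

*Using the moments.* Expand $\hat p$ at $x$ to order $N-1$; the polynomial part integrates to $0$ against $\psi_n(\cdot-x)$. As $1/n\le w^H$ we have $A/n\le Cv$, so $1+|y-Y(0)|/v$ and $1+|x-Y(0)|/v$ are comparable for $|y-x|\le A/n$. Hence
$$\big|\mathbb E[\psi_n(X_T^\flat-x)\Theta\mid\mathcal G_\tau]\big|\le C\theta\,(nw^H)^{-N}\,w^{-Hd}\Big(1+\frac{|Y(0)-x|}{w^H}\Big)^{-M}. \tag{12}$$

*Removing $w^{-Hd}$.* Here stationarity helps: the law of $X_T$ has a bounded density. By Lemma 2, $|Y(\xi)-Y(0)|\le Cw^H|\xi|$, so on $\{|\xi|\le1\}$ the last factor in (12) is at most $C(1+|X_T^\flat-x|/w^H)^{-M}$. As $Y(0)$ is $\mathcal G_\tau$-measurable and $\xi$ is independent of $\mathcal G_\tau$, multiplying by $\mathbf 1_{\{|\xi|\le1\}}$ and taking $\mathbb E[\,\cdot\mid\mathcal G_\tau]$ shows that this factor is at most $C\,\mathbb E[(1+|X_T^\flat-x|/w^H)^{-M}\mid\mathcal G_\tau]$. By (10) and $1/n\le w^H$, $1+|X_T-x|/w^H\le2(1+|X_T^\flat-x|/w^H)$, so with Lemma 1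
$$\mathbb E\Big(1+\frac{|X_T^\flat-x|}{w^H}\Big)^{-M}\le2^M\int\Big(1+\frac{|y-x|}{w^H}\Big)^{-M}f(y)\,dy\le Cw^{Hd},$$
since $M>d$. Taking expectations in (12) proves (11).

**Step 2: first-order expansion.** The purpose is to replace $X$ by $X^\flat$ with an error $O(n^{-s})$, keeping the term linear in $h$. Let $\mathcal E=\{\Sigma_T\le\frac14\}$. Since $\mathbb E\Sigma_T^p\le C_pT^{Hp}=C_pn'^{-p}$, $\mathbb P(\mathcal E^c)=O(n^{-q})$ for all $q$. Let $|x|\le R$.

*Near $x$.* On $\mathcal E\cap\{|X_T-x|\le(A+1)/n\}$ we have $|X_T|\le R+1$. From $X_t-X_T=-\int_t^Tb(X_u)\,du-\sigma(B_T-B_t)$, $|b(X_u)|\le C+L|X_u-X_T|$ and $|\sigma(B_T-B_t)|\le2\Sigma_T\le\frac12$, Gronwall backward gives $|X_t-X_T|\le(\frac12+CT)e^{LT}\le\frac34$. So by (10) $X_t,X_t^\flat\in B(0,R+2)$ for all $t\le T$. There $\zeta=1$, so by (9) $|h|\le Cn'^{-\beta}$ along $X$ and $X^\flat$. As in Section 7, Step 1, $\Delta=X-X^\flat$ satisfies $\sup_{t\le T}|\Delta_t|\le CTn'^{-\beta}$ and $\Delta_T=\int_0^T(\zeta h)(X_t^\flat)\,dt+O(T^2n'^{-\beta})$.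

*Away from $x$.* If $|X_T-x|>(A+1)/n$, then $|X_T^\flat-x|>A/n$ by (10), and $\psi_n(X_T-x)$, $\psi_n(X_T^\flat-x)$, $\nabla\psi_n(X_T^\flat-x)$ all vanish.

Hence, by Taylor's formula with $|D^k\psi_n|\le C_kn^{d+k}$, on $\mathcal E$
$$\psi_n(X_T-x)=\psi_n(X_T^\flat-x)+\nabla\psi_n(X_T^\flat-x)\cdot\int_0^T(\zeta h)(X_t^\flat)\,dt+Q_n,$$
$$|Q_n|\le C\,\mathbf 1_{\{|X_T-x|\le(A+1)/n\}}\big(n^{d+1}T^2n'^{-\beta}+n^{d+2}T^2n'^{-2\beta}\big).$$
By Lemma 1 the event in the indicator has probability at most $Cn^{-d}$, so, with $-s=1-\beta-\frac1H$,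
$$\mathbb E[|Q_n|;\mathcal E]\le C\big(nT^2n'^{-\beta}+n^2T^2n'^{-2\beta}\big)\le C\Big(n^{-s}\,n^{-\frac1H+\varepsilon(\frac2H+\beta)}+n^{-2s+2\varepsilon(\frac1H+\beta)}\Big).$$
The choice of $\varepsilon$ gives $\varepsilon(\frac1H+\beta)=\frac1{4H}$, hence $\varepsilon(\frac2H+\beta)\le\frac1{2H}$, and $s\ge\frac1H$; so both terms are at most $Cn^{-s}$. On $\mathcal E^c$ all terms are polynomially bounded in $n$, while $\mathbb P(\mathcal E^c)$ is smaller than any power. Hence
$$\mathbb E\psi_n(X_T-x)=\mathbb E\psi_n(X_T^\flat-x)+\int_0^T\mathbb E\big[\nabla\psi_n(X_T^\flat-x)\cdot(\zeta h)(X_t^\flat)\big]dt+O(n^{-s}). \tag{13}$$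
By (11) with $w=T$, $\Theta=1$, the first term on the right is at most $C(nT^H)^{-N}\le Cn^{-\varepsilon N}\le Cn^{-s}$, since $N>\frac s{H\varepsilon}$.

**Step 3: the linear term, layer by layer.** Bounding the integral in (13) by size alone is not enough. Since $\mathbb E|\nabla\psi_n(X_T^\flat-x)|\le Cn^{d+1}\,\mathbb P(|X_T^\flat-x|\le A/n)\le Cn$ and $|\zeta h|\le Cn'^{-\beta}$, one gets $CnTn'^{-\beta}\le Cn^{-s+\varepsilon(\beta+1/H)}=Cn^{-s+1/(4H)}$, a loss. The slower layers of $h$ must be seen to produce little at frequency $n$. Write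
$$\zeta h=\sum_{l=0}^Kh_l,\qquad h_0=\zeta(b-b_n),\qquad h_l=\zeta(b_{2m_l}-b_{m_l})\ (l\ge1),\qquad m_l=2^{-l}n,$$
so $2m_1=n$ and $m_K=n'$. Let $w_l=m_l^{-1/H}=2^{l/H}n^{-1/H}$, so $w_0=n^{-1/H}$, $w_K=T$, and $nw_l^H=2^l$. By (9), $|h_l|\le Cm_l^{-\beta}$ for all $l\ge0$. Note $\nabla\psi_n=n(\nabla\psi)_n$, and the components of $\nabla\psi$ have vanishing moments of order $<N$. Let $I_l(t)=\mathbb E[\nabla\psi_n(X_T^\flat-x)\cdot h_l(X_t^\flat)]$ and $v=T-t$. There are three cases.

- *$v>w_l$.* Apply (11) componentwise with $\tau=t$, $w=v$: $\Theta=h_l(X_t^\flat)$ is $\mathcal F_t$-measurable, i.e. constant in $\xi$. So $|I_l(t)|\le Cn\,m_l^{-\beta}(nv^H)^{-N}$.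
- *$v\le w_l$, $l\ge1$.* Apply (11) with $w=w_l$, $\tau=T-w_l\le t$, $\Theta(\xi)=h_l(X_t^\flat(\xi))$. By Lemma 2 (with $m=n'$) and (9), its derivatives up to order $N$ are at most $C\sum_{i\le N}m_l^{i-\beta}w_l^{Hi}\le Cm_l^{-\beta}$, because $m_lw_l^H=1$. So $|I_l(t)|\le Cn\,m_l^{-\beta}(nw_l^H)^{-N}$.
- *$v\le w_0$, $l=0$.* Here size is enough: $|I_0(t)|\le Cn^{-\beta}n^{d+1}\,\mathbb P(|X_T^\flat-x|\le A/n)\le Cn^{1-\beta}$ by (10) and Lemma 1. This is the bound of the second case with $l=0$, as $nw_0^H=1$.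

Since $NH>1$, $\int_{w_l}^\infty(nv^H)^{-N}dv=\frac{w_l(nw_l^H)^{-N}}{NH-1}$. Integration over $t$ gives
$$\int_0^T|I_l(t)|\,dt\le Cn\,m_l^{-\beta}\,w_l\,(nw_l^H)^{-N}=Cn^{1-\beta-\frac1H}\,2^{l(\beta+\frac1H-N)} .$$
As $N>\beta+\frac1H$, the sum over $l\ge0$ is at most $Cn^{1-\beta-1/H}=Cn^{-s}$. With (13) and $X_T\sim\mu$, so that $\mathbb E\psi_n(X_T-x)=\int\psi_n(y-x)\,\mu(dy)$, Proposition 3 follows, and with it Theorem B. $\blacksquare$

## 9. When the gain of one derivative does hold (proof of Corollary C)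

It remains to compare $s$ with $r+1+\alpha$.

**Case $H<\frac12$.** Then $\frac1H-1>1$ and $s>r+\alpha+1$. Theorem B gives $f\in\mathcal C^{k+\gamma}$ for some non-integer $k+\gamma\in(r+1+\alpha,s)$. This implies $f\in\mathcal C^{r+1+\alpha}$: either $k=r+1$ and $\gamma>\alpha$, or $k\ge r+2$ and the derivatives of order $r+1$ are $C^1$, hence locally Lipschitz. The property holds.

**Case $H>\frac12$, $r\ge1$.** Then $\beta=r+\alpha$ and $s<r+1+\alpha$. Theorem A with $k=r+1$, $\gamma=\alpha$ gives a counterexample. The property fails.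

**Case $H>\frac12$, $r=0$.** Then $\beta=1$ and $s=\frac1H\in(1,2)$, which is not an integer. If $\alpha\le\frac1H-1$, Theorem B gives $f\in\mathcal C^{1+(1/H-1)}\subset\mathcal C^{1+\alpha}$, and the property holds. If $\alpha>\frac1H-1$, then $1+\alpha>s$ and Theorem A with $k=1$, $\gamma=\alpha$ gives a counterexample. $\blacksquare$
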